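# Euler's relation for convex bodies whose faces form compact families

## Polytopes: the boundary sphere built cell by cell

Let $K\subset\mathbb R^d$ ($d\ge 1$) be a convex body, that is, a compact convex set with nonempty interior.

**Definition (face).** A face of $K$ is a nonempty convex subset $A\subseteq K$ such that whenever $x,y\in K$ and the open segment $(x,y)$ meets $A$, then $x,y\in A$.

For a square these are the four vertices, the four edges and the square itself. For a round ball they are the single boundary points and the ball itself. The following textbook facts (Rockafellar, *Convex Analysis*, §18; Schneider, *Convex Bodies*, §2.1) are used throughout. Here $\operatorname{relint}$ and $\operatorname{relbd}$ are interior and boundary relative to the affine hull.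

* (f1) Faces are compact. If $A$ is a face of $K$, the faces of $A$ are exactly the faces of $K$ contained in $A$.
* (f2) Each $x\in K$ lies in $\operatorname{relint}A_x$ for exactly one face $A_x$, and $A_x$ is the smallest face containing $x$.
* (f3) If $B\subsetneq A$ are faces, then $B\subset\operatorname{relbd}A$ and $\dim B<\dim A$.
* (f4) $\partial K$ is the union of the faces of dimension at most $d-1$, and radial projection from an interior point gives $\partial K\cong S^{d-1}$.

Write $F_k=F_k(K)$ for the set of $k$-dimensional faces, and put
$$S_k=\bigcup_{j\le k}\ \bigcup_{A\in F_j}A,\qquad S_{-1}=\emptyset,\qquad U_k=S_k\setminus S_{k-1}.$$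
By (f4), $S_{d-1}=\partial K\cong S^{d-1}$. From (f2) and (f3) we read off two statements about a face $A\in F_k$:
$$x\in\operatorname{relbd}A\ \Longrightarrow\ x\in S_{k-1};\qquad\qquad x\in\operatorname{relint}A\ \Longrightarrow\ x\in U_k\ \text{ and }\ A=A_x .\tag{1}$$
Indeed, if $x\in\operatorname{relbd}A$, then $A_x\subsetneq A$, so $\dim A_x<k$. If $x\in\operatorname{relint}A$, then $A=A_x$ lies in every face that contains $x$, so all these faces have dimension at least $k$ and $x\notin S_{k-1}$.

**Proposition 1 (Euler's relation for polytopes).** If $K$ is a polytope with $f_k$ faces of dimension $k$, then $\sum_{k=0}^{d-1}(-1)^kf_k=1+(-1)^{d-1}$.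

*Proof.* A polytope has finitely many faces, since each face is the convex hull of some of the finitely many points that span $K$. So all $S_k$ are closed. Use singular cohomology over a field $\mathbb F$. In each $k$-face $A$ choose a center $c_A\in\operatorname{relint}A$, and let $W$ be $S_k$ with these $f_k$ centers removed.

Push each $A\setminus\{c_A\}$ radially away from $c_A$ onto $\operatorname{relbd}A$, and keep $S_{k-1}$ fixed. By (1), two different $k$-faces meet only inside $S_{k-1}$, where nothing moves. Since $W$ is a finite union of the closed pieces $S_{k-1}$ and $A\setminus\{c_A\}$, the pieces of the homotopy fit together continuously. So $S_{k-1}$ is a strong deformation retract of $W$, and $H^*(S_k,S_{k-1})\cong H^*(S_k,W)$. Now excise the closed set $S_{k-1}$, which is contained in the open set $W$. What is left is $U_k$, the disjoint union of the finitely many sets $\operatorname{relint}A$. Each is open in $S_k$, because its complement is the union of $S_{k-1}$ and the finitely many other $k$-faces. Hence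
$$H^i(S_k,S_{k-1})\ \cong\ \bigoplus_{A\in F_k}H^i(\operatorname{relint}A,\operatorname{relint}A\setminus\{c_A\}),$$
and this is $\mathbb F^{f_k}$ for $i=k$ and zero otherwise. The exact sequence of the pair shows, by induction upward from $S_{-1}=\emptyset$, that $H^*(S_k)$ is finite-dimensional and $\chi(S_k)=\chi(S_{k-1})+(-1)^kf_k$. Sum over $k=0,\dots,d-1$, and use $\chi(S_{d-1})=\chi(S^{d-1})=1+(-1)^{d-1}$. $\square$

What becomes of this when $K$ is not a polytope? There may be infinitely many $k$-faces, and $f_k$ has no meaning. But the $k$-faces move in families, so $F_k$ is a space, and $\chi(F_k)$ can replace $f_k$.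

## Faces in continuous families: the statement

The Hausdorff distance of two nonempty compact sets $A,A'$ is the least $\varepsilon\ge0$ such that each lies in the closed $\varepsilon$-neighborhood of the other. Faces are compact, so this makes every $F_k$ a metric space. Convergence $A_i\to A$ has two consequences that we use all the time: every point of $A$ is a limit of points $x_i\in A_i$, and if $x_i\in A_i$ converges to $x$, then $x\in A$.

For a compact space $X$ put $\chi(X)=\sum_i(-1)^i\dim_{\mathbb Q}\check H^i(X;\mathbb Q)$ (Čech cohomology), when the total cohomology is finite-dimensional.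

The Kalai–Wigderson conjecture is stated in Rade T. Živaljević, "A glimpse into continuous combinatorics of posets, polytopes, and matroids", arXiv:1603.08175 (2016). It says: if all $F_k(K)$, $0\le k\le d-1$, are compact and have finite-dimensional total rational Čech cohomology, then $\sum_{k=0}^{d-1}(-1)^k\chi(F_k(K))=\chi(S^{d-1})=1+(-1)^{d-1}$. We shall prove it, and we shall see that the second assumption is automatic. For this we need one more notion.

**Definition (ENR).** A Euclidean neighborhood retract (ENR) is a space homeomorphic to a retract of an open subset of some $\mathbb R^N$. The empty set is allowed.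

For example, $S^{d-1}$ is an ENR, since $x\mapsto x/|x|$ retracts $\mathbb R^d\setminus\{0\}$ onto it.

**Theorem A.** Let $K\subset\mathbb R^d$ be a convex body. If $F_0,\dots,F_{d-1}$ are compact, then all $F_k$ and $S_k$ $(0\le k\le d-1)$ are compact ENRs, and
$$\sum_{k=0}^{d-1}(-1)^k\chi(F_k)=1+(-1)^{d-1}.$$

Here are three checks by hand.

*The ball.* $F_0=S^{d-1}$ and the other $F_k$ are empty, so the formula reads $\chi(S^{d-1})=\chi(S^{d-1})$.

*The solid cylinder*, a disc times $[0,1]$. Its faces are products of faces. $F_0$ is two circles, $F_1$ is one circle of vertical segments, and $F_2$ is two points (the two discs). The sum is $0-0+2=2=1+(-1)^2$.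

*The plane, $d=2$.* The total length of all edges is at most the perimeter, so the lengths in a sequence of distinct edges tend to $0$. A Hausdorff limit of a subsequence has diameter $0$ and is not an edge. So if $F_1$ is compact, it is finite, say with $n$ elements. Then $F_0$ is the closed curve $\partial K$ with $n$ disjoint open edges removed. If $n=0$, this is a circle and $\chi(F_0)=0$. If $n\ge1$, the first removal leaves a closed arc, and each further removal cuts one closed arc into two (possibly degenerate) closed arcs. So $\chi(F_0)=n$. In both cases $\chi(F_0)-\chi(F_1)=0=1+(-1)^1$.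

## Positive semidefinite matrices and a Cantor set: two obstacles

The sensible first attempt is to repeat the proof of Proposition 1 over $\mathbb Q$, from $S_{-1}$ upward, with the centers chosen continuously in $A$. Instead of $f_k$ cells we attach a whole family of $k$-discs parametrized by $F_k$, and we hope for
$$H^i(S_k,S_{k-1};\mathbb Q)\cong H^{i-k}(F_k;\mathbb Q).$$
That would give $\chi(S_k)=\chi(S_{k-1})+(-1)^k\chi(F_k)$ as before. The hoped-for isomorphism is false, even for a very regular body.

**Example 2.** Let $K$ be the set of real symmetric positive semidefinite $3\times3$ matrices of trace $1$, a convex body in the affine space ($d=5$) of symmetric matrices of trace $1$. For a nonzero subspace $L\subset\mathbb R^3$ let $A_L=\{X\in K:\operatorname{range}X\subset L\}$.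

*The faces of $K$ are exactly the sets $A_L$.* Suppose $X=(1-t)Y+tZ\in A_L$ with $Y,Z\in K$ and $0<t<1$. For $v\in L^\perp$ we get $0=v^TXv=(1-t)v^TYv+t\,v^TZv$, so $v^TYv=v^TZv=0$, hence $Yv=Zv=0$. So $Y$ and $Z$ have range in $L$, and $A_L$ is a face. If $\operatorname{range}X=L$, then $X$ is positive definite on $L$ and hence a relative interior point of $A_L$. Given any face, take a relative interior point $X$ of it and put $L=\operatorname{range}X$; by (f2) the face is $A_L$.

If $\dim L=n$, then $\dim A_L=\tfrac{n(n+1)}2-1$, which is $0,2,5$ for $n=1,2,3$. If $L_i\to L$, choose orthogonal $O_i\to I$ with $O_iL=L_i$; then $A_{L_i}=O_iA_LO_i^T\to A_L$. So $L\mapsto A_L$ is a continuous bijection from a compact Grassmannian onto a metric space of faces, hence a homeomorphism. Thus $F_0\cong\mathbb{RP}^2$, and $F_2\cong\mathbb{RP}^2$ (a plane corresponds to its normal line), and $F_1=F_3=F_4=\emptyset$. The formula holds: $\chi(\mathbb{RP}^2)+\chi(\mathbb{RP}^2)=2=1+(-1)^4$.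

But look at the step $k=2$. Here $S_1=S_0\cong\mathbb{RP}^2$ and $S_2=\partial K\cong S^4$. Rationally $\mathbb{RP}^2$ is a point, so $H^i(S_2,S_1;\mathbb Q)$ is $\mathbb Q$ for $i=4$ and $0$ otherwise, while $H^{i-2}(F_2;\mathbb Q)$ is $\mathbb Q$ for $i=2$ and $0$ otherwise. The reason is orientation. Take $f_\theta=\cos\theta\,e_1+\sin\theta\,e_2$ and $L_\theta=\operatorname{span}(f_\theta,e_3)$ for $0\le\theta\le\pi$, a closed loop of planes. The directions in the face $A_{L_\theta}$ have the basis $f_\theta f_\theta^T-e_3e_3^T$, $\ f_\theta e_3^T+e_3f_\theta^T$. At $\theta=\pi$ the first vector has returned and the second has changed sign, so the family of discs is not orientable.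

Over $\mathbb F_2$ the same step is fine. The exact sequence of $(S^4,\mathbb{RP}^2)$ gives $H^i(S_2,S_1;\mathbb F_2)=\mathbb F_2$ for $i=2,3,4$ and $0$ otherwise, which is $H^{i-2}(\mathbb{RP}^2;\mathbb F_2)$. So we should compute mod 2. But the theorem is about $\mathbb Q$, and on a wild compact space the mod 2 and rational Euler characteristics, or even singular and Čech cohomology, need not be related. This is the second obstacle: a priori $F_k$ is just some compact metric space.

**Example 3.** Let $\Lambda$ be a Cantor set on the unit circle and $K=\operatorname{conv}\Lambda$. Its extreme points are exactly the points of $\Lambda$, so $F_0=\Lambda$ is compact, with infinite-dimensional $\check H^0$. This is no counterexample: there is one edge for each of the infinitely many gaps of $\Lambda$, so $F_1$ is not compact, by the planar check above. It does show that the compactness of $F_0$ alone says nothing good about $F_0$. An induction that starts at $S_0$ has no hold on the topology.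

At the other end we know the topology exactly: $S_{d-1}$ is a sphere. So let us ask for a property that passes from $S_k$ down to $S_{k-1}$ and $F_k$. In the proof of Proposition 1, $S_{k-1}$ was a retract of an open subset of $S_k$. In the same way, $F_k$ will be a retract of the open set $U_k$, by sending each relative interior to its center. Being an ENR is inherited by open subsets and by retracts. Hence the plan is to descend from the sphere to see that all $S_k$ and $F_k$ are ENRs, to compute Euler characteristics mod 2, and to use that on compact ENRs the Euler characteristic does not depend on the field.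

## Compact ENRs have one Euler characteristic

From here on $H^*$ is singular cohomology, and $\chi(X;\mathbb F)$ is the Euler characteristic computed from $H^*(X;\mathbb F)$.

*Inheritance.* Let $r:W\to X$ be a retraction of an open $W\subset\mathbb R^N$ onto $X$. If $s:X\to Y$ is a retraction, so is $s\circ r:W\to Y$; thus a retract of an ENR is an ENR. If $O\subset X$ is open, then $r^{-1}(O)$ is open in $\mathbb R^N$, contains $O$, and $r$ retracts it onto $O$; thus an open subset of an ENR is an ENR.

*Čech and singular.* ENRs are locally contractible, so on compact ENRs Čech and singular cohomology agree (Spanier, *Algebraic Topology*, Ch. 6 §9; Dold, *Lectures on Algebraic Topology*, VIII §6).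

**Lemma 4.** Let $X$ be a compact ENR. Then $H_*(X;\mathbb Z)$ is finitely generated, and for every field $\mathbb F$
$$\chi(X;\mathbb F)=\sum_i(-1)^i\operatorname{rank}H_i(X;\mathbb Z).$$
In particular
$$\chi(X;\mathbb F_2)=\chi(X;\mathbb Q)=\chi(X).\tag{2}$$

*Proof.* Let $r:W\to X$ be as above. Since $X$ is compact, all closed cubes of a sufficiently fine grid that meet $X$ lie in $W$. There are finitely many of them; let $R$ be their union. Then $X\subset R\subset W$, and $r|_R$ retracts the finite polyhedron $R$ onto $X$. So $H_*(X;\mathbb Z)$ is a direct summand of the finitely generated group $H_*(R;\mathbb Z)$. By universal coefficients,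
$$H^i(X;\mathbb F)\cong\operatorname{Hom}(H_i(X),\mathbb F)\oplus\operatorname{Ext}(H_{i-1}(X),\mathbb F).$$
A summand $\mathbb Z$ of $H_i(X)$ contributes dimension $1$ in degree $i$ and nothing else. A summand $\mathbb Z/n$ contributes $\{a\in\mathbb F:na=0\}$ in degree $i$ and $\mathbb F/n\mathbb F$ in degree $i+1$. These have the same dimension ($1$ if $n=0$ in $\mathbb F$, else $0$), so they cancel in the alternating sum. This gives the formula, and (2) follows because Čech and singular cohomology agree on $X$. $\square$

The lemma also shows that a Cantor set, with its infinitely many path components, is not an ENR.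

## The faces of one dimension form a disc bundle

Fix $k$ with $F_k$ compact and nonempty. The purpose of this section is to show that the pairs (a $k$-face, a point of it) form a bundle of closed $k$-discs over $F_k$. For $A\in F_k$ let $V(A)$ be the $k$-dimensional linear space parallel to $\operatorname{aff}A$, and $P_A$ the orthogonal projection of $\mathbb R^d$ onto $V(A)$.

**Lemma 5 (directions vary continuously).** The map $A\mapsto P_A$ is continuous on $F_k$. Hence $V=\{(A,v):A\in F_k,\ v\in V(A)\}$ is a vector bundle of rank $k$ over $F_k$. If $A_i\to A$ in $F_k$, $u_i\in V(A_i)$ and $u_i\to u$, then $u\in V(A)$.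

*Proof.* Let $A_i\to A$. Choose affinely independent $x_0,\dots,x_k\in A$ and points $x_j^i\in A_i$ with $x^i_j\to x_j$. The vectors $x^i_j-x^i_0$, $1\le j\le k$, converge to the linearly independent vectors $x_j-x_0$, so for large $i$ they form a basis of $V(A_i)$. Let $M_i$ and $M$ be the matrices with these columns. Then $P_{A_i}=M_i(M_i^TM_i)^{-1}M_i^T\to M(M^TM)^{-1}M^T=P_A$. (For $k=0$ all projections are $0$.)

For local triviality near $A_0$, note that $T_A=P_{A_0}P_A|_{V(A_0)}$ is an endomorphism of $V(A_0)$ which depends continuously on $A$ and is the identity for $A=A_0$. So $T_A$ is invertible for $A$ near $A_0$. Then $P_A:V(A_0)\to V(A)$ is injective, hence an isomorphism, and $(A,v)\mapsto(A,P_Av)$ trivializes $V$ near $A_0$. Its inverse $(A,u)\mapsto(A,T_A^{-1}P_{A_0}u)$ is continuous.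

Finally, $u=\lim u_i=\lim P_{A_i}u_i=P_Au\in V(A)$. $\square$

**Lemma 6 (no point outside the relative interiors moves inside in the limit).** Let $A_i\to A$ in $F_k$, let $y_i\in\operatorname{aff}A_i\setminus\operatorname{relint}A_i$ and $y_i\to y$. Then $y\notin\operatorname{relint}A$. In particular, if $y_i\in\operatorname{relbd}A_i$, then $y\in\operatorname{relbd}A$.

*Proof.* For $k=0$ there are no such $y_i$. For $k\ge1$, separate $y_i$ from $A_i$ inside $\operatorname{aff}A_i$: there is a unit vector $u_i\in V(A_i)$ with $\langle x,u_i\rangle\le\langle y_i,u_i\rangle$ for all $x\in A_i$. Pass to a subsequence with $u_i\to u$. By Lemma 5, $u$ is a unit vector in $V(A)$. Every $x\in A$ is a limit of points of $A_i$, so $\langle x,u\rangle\le\langle y,u\rangle$ for all $x\in A$. If $y$ were in $\operatorname{relint}A$, then $y+\varepsilon u\in A$ for a small $\varepsilon>0$, and $\langle y+\varepsilon u,u\rangle>\langle y,u\rangle$, a contradiction. If $y_i\in\operatorname{relbd}A_i\subset A_i$, then also $y\in A$, so $y\in\operatorname{relbd}A$. $\square$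

Next we need centers. In Proposition 1 they were arbitrary; now they must vary continuously.

**Lemma 7 (continuous centers).** There is a continuous map $c:F_k\to\mathbb R^d$ with $c(A)\in\operatorname{relint}A$ for all $A$.

*Proof.* *Local centers.* Fix $A_0\in F_k$ and $x_0\in\operatorname{relint}A_0$. Let $g(A)$ be the orthogonal projection of $x_0$ to $\operatorname{aff}A$. If $A_i\to A$, choose $a_i\in A_i$ with $a_i\to a\in A$; then $g(A_i)=a_i+P_{A_i}(x_0-a_i)\to a+P_A(x_0-a)=g(A)$ by Lemma 5. So $g$ is continuous, and $g(A_0)=x_0$. We claim that $g(A)\in\operatorname{relint}A$ for all $A$ in a neighborhood of $A_0$. If not, there are $A_i\to A_0$ with $g(A_i)\in\operatorname{aff}A_i\setminus\operatorname{relint}A_i$. Since $g(A_i)\to x_0$, Lemma 6 gives $x_0\notin\operatorname{relint}A_0$, a contradiction.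

*Gluing.* By compactness, finitely many open sets $O_1,\dots,O_m$ cover $F_k$, each with a continuous local center $g_l(A)\in\operatorname{relint}A$ for $A\in O_l$. Let $(\lambda_l)$ be a partition of unity on the compact metric space $F_k$ with $\operatorname{supp}\lambda_l\subset O_l$. Put $c(A)=\sum_l\lambda_l(A)g_l(A)$, where terms with $A\notin O_l$ are read as $0$. This is continuous, and for each $A$ it is a convex combination of points of the convex set $\operatorname{relint}A$. $\square$

Let $D(V)\supset S(V)$ be the closed unit disc bundle and the unit sphere bundle of $V$, and put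
$$E_k=\{(A,x):A\in F_k,\ x\in A\},\qquad\partial E_k=\{(A,x):A\in F_k,\ x\in\operatorname{relbd}A\}.$$
$E_k$ is closed in $F_k\times K$, hence compact. By the last claim of Lemma 5, $D(V)$ and $S(V)$ are closed in $F_k\times B$, where $B$ is the closed unit ball, so they are compact.

**Lemma 8.** For $(A,v)\in S(V)$ there is a unique $\rho=\rho(A,v)\ge0$ with $c(A)+\rho v\in\operatorname{relbd}A$. It is positive, $\rho$ is continuous on $S(V)$, and
$$\Psi:D(V)\to E_k,\qquad\Psi(A,v)=\bigl(A,\ c(A)+\rho(A,v/|v|)\,v\bigr)\ (v\ne0),\qquad\Psi(A,0)=(A,c(A)),$$
is a homeomorphism that takes $S(V)$ onto $\partial E_k$.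

*Proof.* *One face at a time.* Write $c=c(A)\in\operatorname{relint}A$. By convexity and compactness $\{t\ge0:c+tv\in A\}=[0,\rho]$ with $0<\rho<\infty$. For $0\le t<\rho$ the point $c+tv$ lies on the half-open segment from the relative interior point $c$ toward $c+\rho v\in A$, so it is in $\operatorname{relint}A$. The point $c+\rho v$ is in $\operatorname{relbd}A$, since $c+tv\notin A$ for $t>\rho$. So $\rho$ exists, is unique, and is positive. Moreover each point of $A\setminus\{c\}$ is $c+sv$ for exactly one unit vector $v\in V(A)$ and one $s\in(0,\rho(A,v)]$, and it lies in $\operatorname{relbd}A$ exactly when $s=\rho(A,v)$. Hence $\Psi$ is bijective and takes $S(V)$ onto $\partial E_k$.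

*Continuity.* Let $(A_i,v_i)\to(A,v)$ in $S(V)$. The numbers $\rho(A_i,v_i)$ are at most $\operatorname{diam}K$. If $\rho'$ is the limit of a subsequence, then $c(A)+\rho'v\in\operatorname{relbd}A$ by Lemmas 6 and 7, so $\rho'=\rho(A,v)$ by uniqueness. Thus $\rho$ is continuous, and $\Psi$ is continuous where $v\ne0$. At the zero section it is continuous because $|\rho(A,v/|v|)\,v|\le\operatorname{diam}K\cdot|v|$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. $\square$

For $k=0$ everything degenerates correctly: $S(V)=\emptyset$ and $D(V)=V\cong F_0$.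

## Attaching the disc bundle

The next proposition is the step $S_{k-1}\rightsquigarrow S_k$ of Proposition 1 for families, together with the inheritance of the ENR property.

**Proposition 9.** Let $0\le k\le d-1$. Assume that $F_k$ is compact and that $S_{k-1}$ and $S_k$ are closed. Let $q:D(V)\to S_k$ be $\Psi$ followed by $(A,x)\mapsto x$. Let $Z_k=q(\text{zero section})$ and $W_k=S_k\setminus Z_k$. Then:

1. $q^{-1}(S_{k-1})=S(V)$; the set $U_k$ is open in $S_k$; and $q$ restricts to a homeomorphism from $D(V)\setminus S(V)$ onto $U_k$.
2. $Z_k$ is closed, $S_{k-1}\subset W_k$, and $S_{k-1}$ is a strong deformation retract of $W_k$.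
3. $H^i(S_k,S_{k-1};\mathbb F_2)\cong H^{i-k}(F_k;\mathbb F_2)$ for all $i$.
4. If $S_k$ is an ENR, then $S_{k-1}$ and $F_k$ are compact ENRs.

*Proof.* If $F_k=\emptyset$, then $S_k=S_{k-1}$, and everything is trivial (in (4), the closed set $S_{k-1}\subset K$ is compact). Let $F_k\ne\emptyset$.

**Step 0: $S_k$ as a quotient.** We describe the topology of $S_k$ by gluing. By (1) and Lemma 8, $q$ maps $S(V)$ into $S_{k-1}$ and $D(V)\setminus S(V)$ into $U_k$; so $q^{-1}(S_{k-1})=S(V)$. Off $S(V)$ the map $q$ is injective, because $x\in\operatorname{relint}A$ determines $A=A_x$. It also reaches all of $U_k$: a point $x\in U_k$ lies in some $A\in F_k$, and not in $\operatorname{relbd}A$ by (1), so $x\in\operatorname{relint}A$. Hence the map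
$$\pi:S_{k-1}\sqcup D(V)\to S_k$$
given by the inclusion and $q$ is a continuous surjection. Its source is compact and its target Hausdorff, so it is a closed map and thus a quotient map. Its only identifications are between points of $S_{k-1}\sqcup S(V)$ with the same image in $S_{k-1}$.

**Step 1: the open stratum.** $U_k$ is open in $S_k$ since $S_{k-1}$ is closed. A quotient map restricts to a quotient map on every open saturated set. On $\pi^{-1}(U_k)=D(V)\setminus S(V)$ the map $\pi$ is injective, and an injective quotient map is a homeomorphism onto its image. This proves (1).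

**Step 2: pushing off the centers.** We want to push all discs outward at once. $Z_k$ is compact, hence closed, and $Z_k\subset U_k$ because the zero section does not meet $S(V)$; so $S_{k-1}\subset W_k$. (For $k=0$ we have $Z_0=S_0$, and both $W_0$ and $S_{-1}$ are empty.) Since $q$ is injective off $S(V)$, the set $\pi^{-1}(W_k)=S_{k-1}\sqcup(D(V)\setminus0)$ is obtained by removing exactly the zero section. It is open and saturated, so $\pi$ restricts to a quotient map onto $W_k$. On $\pi^{-1}(W_k)$ consider the homotopy that is constant on $S_{k-1}$ and is
$$(A,v)\mapsto\bigl(A,\ (1-t)v+t\,v/|v|\bigr),\qquad 0\le t\le1,$$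
on $D(V)\setminus0$. The norm of the new vector is $(1-t)|v|+t\in(0,1]$, so we stay in $D(V)\setminus0$. The homotopy is constant on $S(V)$, hence it respects the identifications of $\pi$. The product of a quotient map with the identity of the locally compact Hausdorff space $[0,1]$ is again a quotient map, so the homotopy descends to a continuous homotopy of $W_k$. It fixes $S_{k-1}$ at all times, and at $t=1$ it maps $W_k$ into $S_{k-1}$. This proves (2).

**Step 3: reduction to a vector bundle.** All coefficients are $\mathbb F_2$. By (2) and the five lemma, $H^*(S_k,W_k)\cong H^*(S_k,S_{k-1})$. Excise the closed set $S_{k-1}$, which is contained in the open set $W_k$: $H^*(S_k,W_k)\cong H^*(U_k,U_k\setminus Z_k)$. By (1), $U_k$ is the open disc bundle $D(V)\setminus S(V)$, with $Z_k$ as zero section. The fiberwise homeomorphism $v\mapsto v/(1-|v|)$, with inverse $w\mapsto w/(1+|w|)$, identifies the open disc bundle with $V$. Altogether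
$$H^i(S_k,S_{k-1})\cong H^i(V,V\setminus0).$$

**Step 4: the Thom isomorphism mod 2.** It remains to see that $H^i(V,V\setminus0)\cong H^{i-k}(F_k)$. This is the mod 2 Thom isomorphism (Milnor–Stasheff, *Characteristic Classes*, stated as Thm 8.1, proved in §10). Here is the argument for our compact base. For an open $X\subset F_k$ write $V_X$ for the part of $V$ over $X$ and $V_X^0=V_X\setminus0$. A Thom class over $X$ is a class $u\in H^k(V_X,V_X^0)$ with nonzero restriction to each fiber, i.e. restricting to the nonzero element of $H^k(\mathbb R^k,\mathbb R^k\setminus0)\cong\mathbb F_2$. We claim that if $X$ is a union of $n$ trivializing open sets, then there is a Thom class $u$ over $X$ such that $x\mapsto p^*x\cup u$ is an isomorphism $H^{j}(X)\to H^{j+k}(V_X,V^0_X)$ for all $j$, where $p:V_X\to X$ is the projection. The compact space $F_k$ is such a union.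

If $V_X$ is trivial, the Künneth formula gives $H^*(V_X,V_X^0)\cong H^*(X)\otimes H^*(\mathbb R^k,\mathbb R^k\setminus0)$, and $u=1\times(\text{generator})$ works. Moreover $H^k(V_X,V_X^0)\cong H^0(X)$ in this case. An element of $H^0(X;\mathbb F_2)$ is determined by its values at points, and these values are the restrictions to the fibers. A Thom class has value $1$ at every point, so there is only one Thom class over $X$.

For the induction, let $X=X'\cup Y$ with $X'$ a union of $n-1$ trivializing open sets and $Y$ trivializing. Take Thom classes $u'$ over $X'$ and $u''$ over $Y$ as in the claim. Over $X'\cap Y\subset Y$ the bundle is trivial, so the restrictions of $u'$ and $u''$, both Thom classes, agree there. By the Mayer–Vietoris sequence of the pairs $(V_{X'},V^0_{X'})$ and $(V_Y,V^0_Y)$, there is a class $u$ over $X$ that restricts to $u'$ and $u''$; it is a Thom class. The cup product with $u$ maps the Mayer–Vietoris sequence of $X',Y$ to that of the pairs, and the squares commute (signs do not matter mod 2). It is an isomorphism over $X'$, over $Y$ and over $X'\cap Y$, so by the five lemma it is one over $X$. This proves the claim,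 and (3) follows. The place where $\mathbb F_2$ matters is the uniqueness of the generator on a fiber: in Example 2 a rational generator cannot be chosen consistently.

**Step 5: ENRs go down.** Let $S_k$ be an ENR. $W_k$ is open in $S_k$ and retracts onto $S_{k-1}$ by (2), so $S_{k-1}$ is an ENR. $U_k$ is open in $S_k$, hence an ENR. It is homeomorphic to the open disc bundle, which retracts onto its zero section by $(A,v)\mapsto(A,0)$, and the zero section is a copy of $F_k$. So $F_k$ is an ENR. Both are compact: $S_{k-1}$ is closed in $K$, and $F_k$ is compact by assumption. This proves (4). $\square$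

## Down from the sphere, up mod 2: proof of Theorem A

**Step 1: the hypotheses of Proposition 9.** If $F_j\ne\emptyset$, the set $\bigcup_{A\in F_j}A$ is the image of the compact space $E_j$ under $(A,x)\mapsto x$, so it is compact. Hence all $S_k$ are compact, and Proposition 9 applies for $k=0,\dots,d-1$.

**Step 2: descent.** $S_{d-1}=\partial K\cong S^{d-1}$ is an ENR. By Proposition 9(4) for $k=d-1,d-2,\dots,0$, all $S_k$ and all $F_k$ are compact ENRs. By Lemma 4 their cohomology is finite-dimensional over every field.

**Step 3: counting mod 2.** The exact sequence of the pair $(S_k,S_{k-1})$ and Proposition 9(3) give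
$$\chi(S_k;\mathbb F_2)=\chi(S_{k-1};\mathbb F_2)+\sum_i(-1)^i\dim H^{i-k}(F_k;\mathbb F_2)=\chi(S_{k-1};\mathbb F_2)+(-1)^k\chi(F_k;\mathbb F_2).\tag{3}$$
Sum over $k=0,\dots,d-1$, starting from $S_{-1}=\emptyset$:
$$\sum_{k=0}^{d-1}(-1)^k\chi(F_k;\mathbb F_2)=\chi(S_{d-1};\mathbb F_2)=\chi(S^{d-1};\mathbb F_2)=1+(-1)^{d-1}.$$

**Step 4: back to $\mathbb Q$.** By (2), $\chi(F_k;\mathbb F_2)=\chi(F_k;\mathbb Q)=\chi(F_k)$, the rational Čech Euler characteristic. This proves Theorem A, and with it the Kalai–Wigderson conjecture; the finite-dimensionality assumed there is automatic. $\blacksquare$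

## Skeleta, Morse-type inequalities, and the top part of the face spaces

The same steps give somewhat more.

**Theorem B.** Let all $F_k(K)$, $0\le k\le d-1$, be compact.

1. For every field $\mathbb F$ and $0\le k\le d-1$, $\ \chi(S_k;\mathbb F)=\sum_{j\le k}(-1)^j\chi(F_j;\mathbb F)$.
2. Let $\Pi_X(t)=\sum_i\dim H^i(X;\mathbb F_2)\,t^i$. There is a polynomial $Q$ with nonnegative integer coefficients such that $\sum_{k=0}^{d-1}t^k\,\Pi_{F_k}(t)=1+t^{d-1}+(1+t)Q(t)$.
3. For every face $A$ of $K$ with $\dim A=e\ge1$, the spaces $F_k(A)$, $k<e$, are compact ENRs, and $\sum_{k<e}(-1)^k\chi(F_k(A))=1+(-1)^{e-1}$.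

*Proof.* (1) Sum (3) up to $k$. All spaces involved are compact ENRs, so Lemma 4 replaces $\mathbb F_2$ by $\mathbb F$.

(2) Fix $k$ and let $\delta_i$ be the rank of $H^i(S_{k-1};\mathbb F_2)\to H^{i+1}(S_k,S_{k-1};\mathbb F_2)$. The group $H^i(S_k;\mathbb F_2)$ sits in the exact sequence of the pair between $H^i(S_k,S_{k-1};\mathbb F_2)$ and $H^i(S_{k-1};\mathbb F_2)$. By exactness and Proposition 9(3) its dimension is
$$\bigl(\dim H^{i-k}(F_k;\mathbb F_2)-\delta_{i-1}\bigr)+\bigl(\dim H^i(S_{k-1};\mathbb F_2)-\delta_i\bigr).$$
Multiplying by $t^i$ and summing over $i$ gives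
$$\Pi_{S_{k-1}}(t)+t^k\,\Pi_{F_k}(t)=\Pi_{S_k}(t)+(1+t)\sum_i\delta_it^i.$$
Sum over $k$, and use $\Pi_{S_{d-1}}(t)=\Pi_{S^{d-1}}(t)=1+t^{d-1}$. The sums $\sum_i\delta_it^i$ add up to $Q$.

(3) By (f1), $F_k(A)=\{A'\in F_k(K):A'\subset A\}$. This is closed in $F_k(K)$, since a limit of subsets of the closed set $A$ lies in $A$. So $F_k(A)$ is compact for $k<e$. Apply Theorem A to the convex body $A$ in $\operatorname{aff}A\cong\mathbb R^e$. $\square$

For the body of Example 2, part (2) reads $(1+t^2)(1+t+t^2)=1+t^4+(1+t)Q(t)$. The left side is $1+t+2t^2+t^3+t^4$, so $Q(t)=t+t^2$.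

**Theorem C.** Let $K$ be any convex body in $\mathbb R^d$ and $0\le p\le d-1$. If $F_k$ is compact for $p\le k\le d-1$ and $S_k$ is closed for $p-1\le k\le d-2$, then $S_{p-1}$ and $F_p,\dots,F_{d-1}$ are compact ENRs, and
$$\chi(S_{p-1})+\sum_{k=p}^{d-1}(-1)^k\chi(F_k)=1+(-1)^{d-1}.$$

*Proof.* $S_{d-1}=\partial K$ is closed, so Proposition 9 applies for $k=d-1,\dots,p$. Starting from the ENR $\partial K$, part (4) shows that $S_{d-2},\dots,S_{p-1}$ and $F_{d-1},\dots,F_p$ are compact ENRs. The exact sequences then give (3) for $p\le k\le d-1$. Summing, $\chi(S_{p-1};\mathbb F_2)+\sum_{k=p}^{d-1}(-1)^k\chi(F_k;\mathbb F_2)=\chi(S^{d-1};\mathbb F_2)=1+(-1)^{d-1}$, and (2) transfers this to $\mathbb Q$. $\blacksquare$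

## A body with noncompact face spaces where the formula fails

Compactness cannot be dropped. In $\mathbb R^3$ let $C$ be the unit circle in the plane $z=0$, let $p=(1,0,0)$ and $p^\pm=(1,0,\pm1)$, and let $K=\operatorname{conv}(C\cup\{p^+,p^-\})$.

An exposed face is the set where a nonzero linear functional attains its maximum over $K$. Every proper face $B$ is a face of a proper exposed face. Indeed, a relative interior point $x$ of $B$ lies in $\partial K$, so some nonzero functional attains its maximum over $K$ at $x$; on $B$ it attains its maximum at a relative interior point, so it is constant on $B$. Thus $B$ lies in the corresponding exposed face, and (f1) applies.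

Consider the functional $(x,z)\mapsto\langle a,x\rangle+bz$ with $a=(a_1,a_2)\in\mathbb R^2$, $b\in\mathbb R$, not both zero. On $C$ its maximum is $|a|$, attained only at $a/|a|$ if $a\ne0$. On $\{p^+,p^-\}$ its maximum is $a_1+|b|$. The exposed face is the convex hull of the maximizers in $C\cup\{p^+,p^-\}$.

* If $|a|<a_1+|b|$, then $b\ne0$, and the face is the point $p^+$ or $p^-$, according to the sign of $b$. (This includes $a=0$.)
* If $|a|>a_1+|b|$, then $a_1<|a|$, and the face is the point $q=a/|a|\in C\setminus\{p\}$. With $b=0$ every such $q$ occurs.
* If $|a|=a_1+|b|$ and $b\ne0$, then again $q=a/|a|\ne p$, and the face is the segment $[q,p^+]$ or $[q,p^-]$. With $|b|=|a|-a_1$ every such $q$ and both signs occur.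
* If $|a|=a_1$ and $b=0$, the maximizers are $p,p^+,p^-$, and the face is the segment $[p^+,p^-]$.

The endpoints of these segments are already in the list, so there are no other proper faces. Hence $F_0$ is the open arc $C\setminus\{p\}$ and two isolated points. $F_1$ is two open arcs, formed by the segments $[q,p^+]$ and $[q,p^-]$, and the isolated point $[p^+,p^-]$. Also $F_2=\emptyset$. As $q\to p$, the segments $[q,p^\pm]$ tend to $[p,p^\pm]$, which are not faces, so $F_1$ is not compact; and $F_0$ is not compact because $p$ is missing. With ordinary Euler characteristics the alternating sum is $3-3+0=0\ne2$.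

One sees here which step of the proof is lost. The point $p$ is a limit of points of $S_0$ but lies in the relative interior of the edge $[p^+,p^-]$. So $S_0$ is not closed, and the gluing description of $S_1=\partial K$ in Step 0 of Proposition 9 is not available.
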